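# Random homomorphisms and random Lipschitz functions on iterated series–parallel graphs

## 1. A series–parallel recursion whose degrees stay bounded

Fix an integer $p\ge 2$ and integers $\ell_1,\ell_2,\dots\ge 0$. We build graphs $H_0,H_1,H_2,\dots$, each with two marked vertices $a,b$ called its **terminals**.

* $H_0$ is a single edge $ab$.
* $H_{k+1}$ consists of two new terminals $a,b$ joined by $p$ internally disjoint **branches**. A branch is an edge $ac_0$, followed by $\ell_{k+1}$ copies of $H_k$ in series, with terminals $(c_0,c_1),(c_1,c_2),\dots,(c_{\ell_{k+1}-1},c_{\ell_{k+1}})$, followed by an edge $c_{\ell_{k+1}}b$. If $\ell_{k+1}=0$ the branch is the path $a\,c_0\,b$.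

For instance, if $\ell_1=0$, then $H_1$ consists of $a$, $b$ and $p$ middle vertices, each adjacent to both; for $p=2$ it is the 4-cycle. If $\ell_1=1$, then $H_1$ consists of $p$ disjoint paths of length 3 from $a$ to $b$.

**Levels and parity.** Put $L_0=1$ and $L_{k+1}=\ell_{k+1}L_k+2$. By induction, $H_k$ carries a level function with value $0$ at $a$ and $L_k$ at $b$ that changes by exactly $1$ along every edge: in a branch of $H_{k+1}$ put $c_i$ at level $1+iL_k$ and use the shifted level function of $H_k$ between $c_i$ and $c_{i+1}$. So $H_k$ is bipartite (color by the parity of the level). It is also connected and simple, and by the same induction every vertex lies on an $a$–$b$ path of length $L_k$; in particular every vertex is within distance $L_k$ of $a$.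

**Degrees.** For $k\ge1$ a terminal of $H_k$ has degree exactly $p$, one for each branch. This is the purpose of the two extra edges in a branch: without them terminal degrees would be multiplied by $p$ at every level. With them, if $k\ge 1$ and $\ell_{k+1}\ge1$, the vertices $c_0$ and $c_{\ell_{k+1}}$ of $H_{k+1}$ have degree $p+1$ and the other $c_i$ have degree $2p$; if $k=0$ or $\ell_{k+1}=0$ the $c_i$ have degree $2$. Hence every $H_k$ has maximal degree at most $2p$, with equality once some $H_j$, $j\ge1$, has been put in series at least twice.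

Here is what the construction is for. We shall place two different random height functions on the *same* graph $H_n$ and choose the $\ell_k$ so that one of them stays nearly flat while the other fluctuates at a polynomial scale.

## 2. Two random height functions and the comparison of their ranges

Let $G$ be a finite connected graph and $v$ a vertex.

**Definition (homomorphism to $\mathbb Z$).** A map $f$ from the vertices of $G$ to $\mathbb Z$ with $|f(u)-f(w)|=1$ for every edge $u\sim w$. The set of those with $f(v)=0$ is $\mathrm{Hom}^0_v(G,\mathbb Z)$.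

**Definition (Lipschitz function).** A map $f$ from the vertices of $G$ to $\mathbb Z$ with $|f(u)-f(w)|\le 1$ for every edge $u\sim w$. The set of those with $f(v)=0$ is $\mathrm{Lip}^0_v(G,\mathbb Z)$.

**Definition (range).** $R(f)=|\{f(u):u\in G\}|$, the number of distinct values of $f$.

Write $f\in_R S$ when $f$ is uniform on the finite set $S$. "Hom" and "Lip" will denote the two models, and a function is *admissible* if it satisfies the edge condition of the model under discussion. Translating $f$ gives bijections between functions pinned at different vertices, and $R$ does not change under translation, so the law of $R$ does not depend on $v$.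

**Example (the 4-cycle).** Pin $a$, let $b$ be opposite, and let $c,c'$ be the other two vertices. In Hom, $f(b)\in\{-2,0,2\}$. For $f(b)=0$ there are four choices of $(f(c),f(c'))\in\{\pm1\}^2$: two have $R=2$ and two have $R=3$. For $f(b)=\pm2$ there is one function each, with $R=3$. So there are 6 homomorphisms and $\mathbf E R=(2\cdot2+4\cdot3)/6=8/3$. In Lip, $f(b)=0$ leaves nine choices of $(f(c),f(c'))\in\{-1,0,1\}^2$, of which one has $R=1$, six have $R=2$ and two have $R=3$; $f(b)=\pm1$ gives four functions each, all with $R=2$; $f(b)=\pm2$ gives one each, with $R=3$. So there are 19 functions and $\mathbf ER=(1+2\cdot14+3\cdot4)/19=41/19$.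

**Example (a path).** On a path pinned at an end, $f$ is a random walk with i.i.d. steps uniform on $\{\pm1\}$ (Hom) or on $\{-1,0,1\}$ (Lip). Both ranges are of order $\sqrt N$ on $N$ vertices. Section 12 proves this, and the same for even cycles.

In plain words, the question is whether allowing a height function to stay constant along an edge can change the expected range by more than a constant, when degrees are bounded. The following is stated as a conjecture in Itai Benjamini, Ariel Yadin, Amir Yehudayoff, "Random Graph-Homomorphisms and Logarithmic Degree", arXiv:math/0611416 (2006).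

**Conjecture.** Let $\{G_n\}$ be finite connected bipartite graphs with $|G_n|\to\infty$, all of maximal degree $d$ ($d$ independent of $n$), and let $v_n\in G_n$. Let $f_n\in_R\mathrm{Hom}^0_{v_n}(G_n,\mathbb Z)$ and $g_n\in_R\mathrm{Lip}^0_{v_n}(G_n,\mathbb Z)$. Then there are constants $0<c_d\le C_d<\infty$ depending only on $d$ with
$$c_d\le\frac{\mathbf E[R(f_n)]}{\mathbf E[R(g_n)]}\le C_d\qquad\text{for all }n.$$

The conjecture is false, and each of the two inequalities fails separately.

**Theorem 1.** Let $p\ge100$. There are constants $c,C>0$ and $\alpha_p,\beta_p>0$ depending only on $p$, with $\alpha_p,\beta_p\to\frac12$ as $p\to\infty$, and two sequences of finite connected bipartite graphs of maximal degree exactly $2p$ with $|G_n|\to\infty$ such that: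

* (A) $\mathbf E[R(f_n)]\le C\log^2|G_n|$ and $\mathbf E[R(g_n)]\ge c\,|G_n|^{\alpha_p}$ for the first sequence;
* (B) $\mathbf E[R(g_n)]\le C\log^2|G_n|$ and $\mathbf E[R(f_n)]\ge c\,|G_n|^{\beta_p}$ for the second sequence.

Hence $\mathbf E R(f_n)/\mathbf E R(g_n)\to0$ in (A) and $\to\infty$ in (B).

**Corollary 2.** For every $d\ge200$ the conjecture fails for maximal degree $d$, in both directions.

**Theorem 3.** There is an absolute constant $C$ such that for every finite connected bipartite $G$ with $N\ge2$ vertices, $1\le\mathbf E[R]\le C\sqrt{N\log N}$ for both the random homomorphism and the random Lipschitz function. So the ratio always lies in $[\,C^{-1}(N\log N)^{-1/2},\,C(N\log N)^{1/2}]$, while by Theorem 1 it can be $\ge N^{1/2-\varepsilon}$ or $\le N^{-1/2+\varepsilon}$ for every $\varepsilon>0$, with $d=d(\varepsilon)$.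

**Proposition 4.** For $d=2$ the conjecture is true.

The range $3\le d\le199$ is not settled here.

**Proof of Corollary 2 from Theorem 1.** Take the graphs of Theorem 1 with $p=100$ and attach $d-200$ pendant leaves to one vertex $s$ of degree $200$. The new graphs are connected and bipartite, of maximal degree $d$. The restriction of the uniform random function to the old graph is still uniform, because each leaf contributes a constant factor, 2 in Hom and 3 in Lip. The leaves take values in $\{f(s)-1,f(s),f(s)+1\}$, so they add at most 2 new values. Since $R\ge1$, the new range is between $R$ and $R+2\le3R$. All expectations change by factors in $[1,3]$, so the ratios still tend to $0$ and $\infty$. $\square$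

It remains to prove Theorem 1 (Sections 3–10), Theorem 3 (Section 11) and Proposition 4 (Section 12).

## 3. Counting functions by convolution and pointwise powers

**What this section is for.** We turn the random function on $H_k$ into a recursion for one sequence of numbers.

In either model let $Z_k(x)$ be the number of admissible functions on $H_k$ with $f(a)=0$ and $f(b)=x$. Let $S=\mathbf 1_{\{\pm1\}}$ in Hom and $S=\mathbf 1_{\{-1,0,1\}}$ in Lip; this is the count for one edge. The $c_i$ are cut vertices of a branch, so increments along a branch add and counts convolve. Given $f(a)$ and $f(b)$, the $p$ branches can be filled in independently, so counts multiply. Hence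
$$Z_0=S,\qquad Z_{k+1}=B_{k+1}^{\,p},\qquad B_{k+1}=S*S*Z_k^{*\ell_{k+1}},\tag{1}$$
where $B_{k+1}^{\,p}$ is the pointwise $p$-th power and $Z^{*0}$ is the unit mass at $0$.

**Lattice units.** In Lip, $Z_k$ lives on $\Lambda_k=\mathbb Z$, with spacing $h=1$. In Hom, $f(b)-f(a)\equiv L_k$ mod 2, so $Z_k$ lives on $\Lambda_k=L_k+2\mathbb Z$, with spacing $h=2$. Identify $\Lambda_k$ with $\mathbb Z$ by an increasing affine map; quantities measured this way are said to be in *lattice units*. Variances in lattice units are true variances divided by $h^2$. When $0\in\Lambda_k$ we take the identification $x=hy$.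

**Example.** Let $\ell_1=0$, so $B_1=S*S$. In Hom, $S*S$ equals $(1,2,1)$ on $\{-2,0,2\}$ and $Z_1=(1,2^p,1)$. In Lip, $S*S$ equals $(1,2,3,2,1)$ on $\{-2,\dots,2\}$ and $Z_1=(1,2^p,3^p,2^p,1)$. For $p=2$ the totals are $6$ and $19$, as counted by hand above.

**Definition (log-concave).** A nonnegative sequence $u$ on $\mathbb Z$ is log-concave if its support is an interval and $u(y)^2\ge u(y-1)u(y+1)$ for all $y$. Equivalently, where $u>0$ the ratios $u(y+1)/u(y)$ are nonincreasing. For example, $(1,2,3,2,1)$ is log-concave, since $2^2\ge1\cdot3$, $3^2\ge2\cdot2$ and the remaining conditions are trivial.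

Pointwise products of log-concave sequences are log-concave: supports intersect in an interval and the inequalities multiply. Convolutions of finitely supported log-concave sequences are also log-concave (Hoggar 1974; Keilson–Gerber 1971). Here is a short argument. If $u$ is log-concave and $s\le t$, $s'\le t'$ are integers with $s\le s',t'\le t$ and $s+t=s'+t'$, then $u(s')u(t')\ge u(s)u(t)$, because the ratios are nonincreasing on an interval support. Now consider the Toeplitz matrix $(u(i-j))_{i,j}$. For rows $i<i'$ and columns $j<j'$ its minor is $u(i-j)u(i'-j')-u(i-j')u(i'-j)\ge0$, since $i-j'$ and $i'-j$ are the smallest and the largest of the four arguments. The Toeplitz matrix of $u*v$ is the product of those of $u$ and $v$. By the Cauchy–Binet formula (only finitely many terms are nonzero), its $2\times2$ minors are sums of products of $2\times 2$ minors of the factors, hence nonnegative. The minor of rows $y,y+1$ and columns $0,1$ is $w(y)^2-w(y-1)w(y+1)$ with $w=u*v$. The support of $w$ is a sum of two intervals of integers, hence an interval.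

In both models $S$ is log-concave in lattice units, and symmetric under $x\mapsto-x$. By (1), **all $Z_k$ and $B_k$ are symmetric and log-concave.**

Let $\nu_k=Z_k/\sum Z_k$. It is the law of $X=f(b)-f(a)$ for the uniform random function on $H_k$.

## 4. One chain of gadgets changes the ratio only by a constant

Take the gadget $H_1$ with $\ell_1=0$ and put $n$ copies in series, at vertices $c_0,\dots,c_n$. The increments of $f$ across the copies are i.i.d. with law $\nu_1$, and their variances are
$$\sigma_{\rm Hom}^2=\frac{8}{2^p+2},\qquad \sigma_{\rm Lip}^2=\frac{2\cdot2^p+8}{3^p+2\cdot2^p+2}.$$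
For large $p$ these behave like $8\cdot2^{-p}$ and $2(2/3)^p$, so the homomorphism is exponentially stiffer. It is natural to hope that a long chain makes the ratio of ranges degenerate.

It does not. Let $S_i$ be the sum of the first $i$ increments and $\sigma^2$ the variance of one. Every vertex is within distance 1 of some $c_i$, so $R\le3+2\max_i|S_i|$, and Doob's $L^2$ inequality gives $\mathbf ER\le3+4\sigma\sqrt n$. In the other direction $R\ge|S_n|$. Hölder's inequality gives $\mathbf ES_n^2\le(\mathbf E|S_n|)^{2/3}(\mathbf ES_n^4)^{1/3}$. Increments are bounded by 2, so $\mathbf ES_n^4\le4n\sigma^2+3n^2\sigma^4$. Therefore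
$$\mathbf E|S_n|\ge\frac{(n\sigma^2)^{3/2}}{(4n\sigma^2+3n^2\sigma^4)^{1/2}}\ge c_p\sqrt n .$$
In both models $\mathbf ER$ is $\sqrt n$ up to constants depending on $p$, and such constants are allowed in the conjecture. The obstruction is precise: putting gadgets in series adds variances, at the *same* rate in $n$ in both models, so a single chain can only display the ratio of the two one-gadget deviations.

The way out is to stop the chain early and use parallel composition to restore the stiff model. Choose a length $\ell$ with
$$(3/2)^p\ll\ell\ll2^p .$$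
After $\ell$ gadgets the homomorphism has most likely not moved, since $\ell\cdot2^{-p}\ll1$, but the Lipschitz function has, since $\ell\,(2/3)^p\gg1$. Now join $p$ such chains in parallel, with the end edges that keep degrees bounded, and look at (1):

* In Hom, the chain contributes nearly a unit mass at $0$, so $B\approx S*S=(1,2,1)$ and $Z=B^p$ again has neighbor ratio about $2^{-p}$. The new gadget is as stiff as the old one.
* In Lip, $B$ is a spread-out log-concave sequence of variance at least $\ell$ times the old one. Taking the $p$-th power costs a factor polynomial in $p$ only. The new gadget is much looser than the old one.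

So we may iterate: stiffness reproduces itself while spread is multiplied by about $\ell/p^{O(1)}$ at every level. This is (A).

For (B) the roles are exchanged by parity. If all $L_k$ are odd, a homomorphism cannot have increment $0$ across a gadget, so its increment has variance at least 1 for free, and spreading needs only $\ell\gg p^2$. The Lipschitz function can rest at $0$, with $S*S=(1,2,3,2,1)$ giving neighbor ratio about $(2/3)^p$, and it is restored as long as $\ell$ is well below the inverse of the neighbor ratio.

## 5. Fixing the parameters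

From now on $p\ge100$.

* (A) $\ell_1=0$ and $\ell_k=\ell:=\lfloor\frac1{18}(9/5)^p\rfloor$ for $k\ge2$. Put $k_0=1$.
* (B) $\ell_1=\ell_2=1$ and $\ell_k=\ell$ for $k\ge3$, where $\ell$ is the largest odd integer $\le\frac1{12}(4/3)^p$. Put $k_0=2$.

Take $G_n=H_{n+k_0}$, $n\ge1$. In (A), $L_1=2$ and all $L_k$ with $k\ge1$ are even. In (B), $L_0=1$ and every $\ell_k$ is odd, so all $L_k$ are odd. In (B) the two initial levels serve to make the Lipschitz model stiff enough to start with; this is seen in Lemma 6. Since $H_{k_0}$ is put in series $\ell\ge2$ times in $H_{k_0+1}$ and $k_0\ge1$, each $G_n$ has maximal degree exactly $2p$.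

**Numerical facts.** In (A),
$$\ell\ge32p^2(3/2)^p\ge768p^2.\tag{2}$$
Indeed $(6/5)^4=2.0736>2$, so $(6/5)^{100}>2^{25}>3\cdot10^7$ and $(6/5)^{100}/18>33\cdot100^2$. The quantity $(6/5)^p/p^2$ increases for $p\ge11$, since then $\frac65\big(\frac p{p+1}\big)^2\geq 1$. So $(6/5)^p/18\ge33p^2$ for all $p\ge100$, that is, $\frac1{18}(9/5)^p\ge33p^2(3/2)^p$; the floor loses at most $1\le p^2(3/2)^p$. Also $(3/2)^p\ge24$. In (B),
$$\ell\ge768p^2.\tag{3}$$
Indeed $(4/3)^5=1024/243>4$, so $(4/3)^{100}>4^{20}>10^{12}$ and $(4/3)^{100}/12>769\cdot100^2$; again $(4/3)^p/p^2$ increases for $p\ge100$, so $\frac1{12}(4/3)^p\ge769p^2$. Passing to the largest odd integer loses at most $2\le p^2$.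

**Size.** Let $k\ge k_0$. A branch of $H_{k+1}$ has at most $\ell|H_k|$ vertices other than $a,b$, so $|H_{k+1}|\le2+p\ell|H_k|$, and $|H_{k+1}|+1\le3+p\ell|H_k|\le p\ell(|H_k|+1)$. Conversely, for $k_0\le j\le n$ the graph $H_n$ contains $(p\ell)^{n-j}$ copies of $H_j$, and those of $H_{k_0}$ have disjoint nonempty interiors (the interior is the copy without its terminals). Hence, with $C$ depending only on $p$,
$$(p\ell)^{n-k_0}\le|H_n|\le C(p\ell)^n\qquad(n\ge k_0).\tag{4}$$
In particular $|G_n|\to\infty$.

Call Lip in (A) and Hom in (B) the *delocalized* model. Call Hom in (A) and Lip in (B) the *localized* model.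

## 6. Width, variance and powers of log-concave laws

**What this section is for.** Convolution is well described by variance, which adds. Pointwise powers are well described by the maximum of the law. For log-concave laws the two descriptions agree up to constants.

**Definition (width).** For a finitely supported log-concave probability $\nu$ on $\mathbb Z$ put $w(\nu)=1/\max\nu\ge1$.

**Example.** The uniform law on $m$ consecutive integers has width $m$ and variance $(m^2-1)/12$. The law proportional to $(1,2,1)$ has width 2 and variance $\frac12$.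

**Lemma 5.** Let $w=w(\nu)$. (i) $(w^2-1)/12\le\mathrm{Var}(\nu)\le4w^2$. (ii) For integers $p\ge1$ the normalized power $\nu^p/\sum\nu^p$ has width at least $w/(2p)$.

**Proof of (i), lower bound.** Let $X\sim\nu$ and let $U$ be uniform on $[-\frac12,\frac12]$, independent of $X$. Then $X+U$ has a density bounded by $1/w$. Among densities bounded by $M$, the second moment about a given point is smallest when the density equals $M$ on the interval of length $1/M$ centered there (moving mass inward decreases it), so the variance is at least $1/(12M^2)$. Thus $\mathrm{Var}(\nu)+\frac1{12}\ge w^2/12$.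

**Proof of (i), upper bound.** The step compares each side of the mode with a geometric sequence of the same sum. Let $m$ be a mode and write $\nu(m+y)=\nu(m)e^{-\varphi(y)}$, with $\varphi$ convex, values in $[0,\infty]$, $\varphi(0)=0$. Put $T_\pm=\sum_{y\ge0}e^{-\varphi(\pm y)}$. Then $T_\pm\ge1$, and since $\sum_ye^{-\varphi(y)}=1/\nu(m)=w$ and the term $y=0$ is counted twice, $T_++T_-=w+1$.

Put $\theta=1-1/T_+$, so $\sum_{y\ge0}\theta^y=T_+$. Suppose $\theta>0$. The function $-\varphi(y)-y\log\theta$ is concave and vanishes at $0$. So $D(y)=e^{-\varphi(y)}-\theta^y$ is $\ge0$ for $0\le y\le y_0$ and $<0$ for $y>y_0$, for some integer $y_0$ (it is eventually negative because $\nu$ has finite support). Since $\sum_{y\ge0}D(y)=0$,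
$$\sum_{y\ge0}y^2D(y)=\sum_{y\ge0}(y^2-y_0^2)D(y)\le0,$$
because in each term the two factors have opposite signs or one is zero. Hence
$$\sum_{y\ge0}y^2e^{-\varphi(y)}\le\sum_{y\ge0}y^2\theta^y=\frac{\theta(1+\theta)}{(1-\theta)^3}\le2T_+^3 .$$
If $\theta=0$, then $T_+=1$, the left side is $0$, and the bound is trivial. The same holds on the left of $m$ with $T_-$. Therefore
$$\mathrm{Var}(\nu)\le\mathbf E(X-m)^2\le\frac2w\,(T_+^3+T_-^3)\le\frac2w(w^3+1)\le4w^2 .$$
The third inequality holds because $T_\pm\ge1$ and $T_++T_-=w+1$, and by convexity of $t\mapsto t^3$ the sum of cubes is largest at $(T_+,T_-)=(w,1)$ or $(1,w)$. The last uses $w\ge1$.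

**Proof of (ii).** The normalized power has width $\sum_ye^{-p\varphi(y)}$. By convexity and $\varphi(0)=0$, $\varphi(y)\le\frac1p\varphi(py)$, that is, $p\varphi(y)\le\varphi(py)$. Since $e^{-\varphi}$ is nonincreasing on $y\ge0$, each $e^{-\varphi(py)}$ is at least the average of $e^{-\varphi}$ over $py,py+1,\dots,py+p-1$, so
$$\sum_{y\ge0}e^{-p\varphi(y)}\ge\sum_{y\ge0}e^{-\varphi(py)}\ge\frac{T_+}p .$$
The same holds on the left with $T_-$, and $\max(T_+,T_-)\ge\frac{w+1}2\ge\frac w2$. $\square$

## 7. The delocalized model: variance multiplies at every level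

Let $v_k$ and $w_k$ be the variance and the width of $\nu_k$ in lattice units, and let
$$\kappa=\frac{\ell}{384p^2}\ge2,$$
by (2) and (3).

**Step 1: one level of the recursion.** The aim is to bound $v_{k+1}$ from below by a multiple of $v_k$, for $k\ge k_0$. The normalized $B_{k+1}$ is the law of a sum of independent variables, $\ell$ of which have law $\nu_k$. So its variance is at least $\ell v_k$, and by the upper bound in Lemma 5(i) its width $w$ satisfies $4w^2\ge\ell v_k$. By Lemma 5(ii), $w_{k+1}\ge w/(2p)$. Together with the lower bound in Lemma 5(i),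
$$w_{k+1}^2\ge\frac{\ell v_k}{16p^2},\qquad v_{k+1}\ge\frac{w_{k+1}^2-1}{12}.\tag{5}$$
Suppose $\ell v_k\ge32p^2$. Then $w_{k+1}^2\ge2$, so $w_{k+1}^2-1\ge w_{k+1}^2/2$ and
$$v_{k+1}\ge\frac{w_{k+1}^2}{24}\ge\frac{\ell v_k}{384p^2}=\kappa v_k\ge2v_k .$$
In particular $\ell v_{k+1}\ge32p^2$ again.

**Step 2: iteration.** If $\ell v_{k_0}\ge32p^2$, Step 1 gives $v_k\ge\kappa^{k-k_0}v_{k_0}$ for all $k\ge k_0$. For $n\ge k_0+1$, (5) gives
$$w_n^2\ge24\kappa v_{n-1}\ge24\,\kappa^{n-k_0-1}\cdot\kappa v_{k_0}\ge2\,\kappa^{n-k_0-1},\tag{6}$$
because $\kappa v_{k_0}=\ell v_{k_0}/(384p^2)\ge\frac1{12}$.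

**Step 3: the starting condition $\ell v_{k_0}\ge32p^2$.** In (A), Lip, we have $Z_1=(1,2^p,3^p,2^p,1)$, so
$$v_1=\frac{2(2/3)^p+8\cdot3^{-p}}{1+2(2/3)^p+2\cdot3^{-p}}\ge(2/3)^p,$$
since the denominator is at most $2$. By (2), $\ell v_1\ge32p^2(3/2)^p(2/3)^p=32p^2$. In (B), Hom, $X$ is odd and symmetric under $\nu_2$, because $L_2=5$ is odd. So $\mathrm{Var}(X)=\mathbf EX^2\ge1$, and with spacing $h=2$, $v_2\ge\frac14$. By (3), $\ell v_2\ge192p^2\ge32p^2$.

**Step 4: from width to range.** Along an $a$–$b$ path of $H_n$ the function changes by at most 1 per step, so it takes every integer value between $f(a)$ and $f(b)$, and $R\ge|X|+1$. If $w_n\ge4$, at most $\frac{w_n}2+1\le\frac34w_n$ points $x\in\Lambda_n$ satisfy $|x|<w_n/4$. Each has probability at most $1/w_n$, so $\mathbf P(|X|\ge w_n/4)\ge\frac14$ and $\mathbf ER\ge w_n/16$. If $w_n<4$, then $R\ge1>w_n/16$. With (6) and then (4), for $n\ge k_0+1$,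
$$\mathbf E[R]\ \ge\ \tfrac1{16}\,\kappa^{(n-k_0-1)/2}\ \ge\ c\,|H_n|^{\alpha},\qquad \alpha=\frac{\log\kappa}{2\log(p\ell)}=\frac{\log(\ell/384p^2)}{2\log(p\ell)}>0 .\tag{7}$$
Here $\kappa^{n/2}=(p\ell)^{n\alpha}\ge(|H_n|/C)^{\alpha}$, and the remaining factors depend only on $p$. Since $\log\ell$ grows linearly in $p$, while $\log p$ does not, $\alpha\to\frac12$ as $p\to\infty$, in (A) and in (B). These are the exponents $\alpha_p$ and $\beta_p$.

## 8. The localized model: stiffness reproduces itself

In this section and the next two we work in the localized model. For $k\ge k_0$ the lattice $\Lambda_k$ contains $0$: it is $2\mathbb Z$ in (A) and $\mathbb Z$ in (B). We write $x=hy$ and use $y$. Let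
$$r_k=\frac{Z_k(1)}{Z_k(0)}\quad\text{in lattice units}$$
(in (B) we also use $r_1$, for which $\Lambda_1=\mathbb Z$). By symmetry and an interval support, $Z_k(0)>0$; as the ratios $Z_k(y+1)/Z_k(y)$ are nonincreasing for $y\ge0$,
$$\frac{Z_k(y)}{Z_k(0)}\le r_k^{|y|}.\tag{8}$$

**Lemma 6.** For all $k\ge k_0$: $r_k\le(5/9)^p$ in (A), and $r_k\le(3/4)^p$ in (B). In particular $r_k\le\frac14$.

**Step 1: a chain of stiff gadgets rarely moves.** Suppose $r=r_k<1$ and write $\lambda=\ell_{k+1}$. Let $Y\sim\nu_k$ in lattice units, let $Q$ be the law of the sum of $\lambda$ independent copies of $Y$, and let $\varepsilon=1-Q(0)$. By (8), $\sum_{y\ne0}Z_k(y)/Z_k(0)\le\frac{2r}{1-r}$, and $s\mapsto\frac s{1+s}$ is increasing, so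
$$\mathbf P(Y\ne0)\le\frac{2r/(1-r)}{1+2r/(1-r)}=\frac{2r}{1+r}\le2r .$$
If the sum is nonzero, some summand is nonzero, so $\varepsilon\le2\lambda r$. By symmetry of $Q$, $Q(1)+Q(2)+Q(3)\le\varepsilon/2$. Assume from now on that $2\lambda r\le\frac12$, so that $1-\varepsilon\ge\frac12$.

**Step 2: the new ratio.** We compute $r_{k+1}=\rho^p$, where $\rho=B_{k+1}(1)/B_{k+1}(0)$ and $B_{k+1}$ is proportional to $S*S*Q$.

In Hom, $S*S=(1,2,1)$ in lattice units, and
$$\rho=\frac{Q(0)+2Q(1)+Q(2)}{2Q(0)+2Q(1)}=\frac12+\frac{Q(1)+Q(2)}{2(Q(0)+Q(1))}\le\frac12+\frac{\varepsilon}{4(1-\varepsilon)}\le\frac12+\frac\varepsilon2\le\frac12+\lambda r .$$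
In Lip, $S*S=(1,2,3,2,1)$, and, using $Q(-1)=Q(1)$,
$$\rho=\frac{2Q(0)+4Q(1)+2Q(2)+Q(3)}{3Q(0)+4Q(1)+2Q(2)}=\frac23+\frac{\frac43Q(1)+\frac23Q(2)+Q(3)}{3Q(0)+4Q(1)+2Q(2)} .$$
The last numerator is at most $\frac43\cdot\frac\varepsilon2$ and the denominator is at least $3(1-\varepsilon)$, so
$$\rho\le\frac23+\frac{2\varepsilon}{9(1-\varepsilon)}\le\frac23+\frac{4\varepsilon}9\le\frac23+\lambda r .$$

**Step 3: induction in (A).** Here $Z_1=(1,2^p,1)$, so $r_1=2^{-p}\le(5/9)^p$. If $r_k\le(5/9)^p$ with $k\ge1$, then $\ell r_k\le\frac1{18}(9/5)^p(5/9)^p=\frac1{18}$. So $2\ell r_k\le\frac12$ and $r_{k+1}\le(\frac12+\frac1{18})^p=(5/9)^p$.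

**Step 4: induction in (B).** Here $\ell_1=1$ and $Z_0=S$, so $Z_1=(S^{*3})^p$ with $S^{*3}=(1,3,6,7,6,3,1)$, and $r_1=(6/7)^p$. Since $(6/7)^5=7776/16807<\frac12$, $r_1<2^{-20}<\frac1{12}$. With $\lambda=\ell_2=1$ we have $2r_1\le\frac12$, so $r_2\le(\frac23+\frac1{12})^p=(3/4)^p$. If $r_k\le(3/4)^p$ with $k\ge2$, then $\ell r_k\le\frac1{12}$, so $2\ell r_k\le\frac12$ and $r_{k+1}\le(\frac23+\frac1{12})^p=(3/4)^p$.

Finally $(5/9)^p$ and $(3/4)^p$ are below $\frac14$ for $p\ge100$. $\square$

Step 4 shows why (B) starts with two short levels: a single edge in Lip has ratio $r_0=1$, which is not stiff at all; the first level with $\ell_1=1$ gives $(6/7)^p$, and the second brings this below $(3/4)^p$.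

## 9. The increment of a copy inside the large graph

Lemma 6 concerns $H_j$ standing alone. Inside $H_n$ a copy of $H_j$ feels its surroundings, and its increment is reweighted. We must show that the surroundings cannot push it away from $0$.

**Lemma 7.** Let $k_0\le j\le n$, let $K$ be one of the copies of $H_j$ in $H_n$, with terminals $a_K,b_K$, and let $X_K=f(b_K)-f(a_K)$ for the uniform random $f$ on $H_n$. In the localized model, $\mathbf P(|X_K|\ge ht)\le3\cdot4^{-t}$ for integers $t\ge1$.

**Step 1: the law of $X_K$.** It does not depend on where $f$ is pinned, so pin $f(a_K)=0$. The copy $K$ meets the rest of $H_n$ only at its terminals. So $\mathbf P(X_K=x)$ is proportional to $Z_j(x)E_K(x)$, where $E_K(x)$ is the number of admissible functions on $H_n$ minus the interior of $K$ with $f(a_K)=0$, $f(b_K)=x$.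

**Step 2: $E_K$ is symmetric and log-concave on $\Lambda_j$.** We descend from $H_n$. For $K=H_n$ only the two terminals remain and $E_K\equiv1$ on $\Lambda_n$. Now let $K$ be a copy of $H_j$ in a branch of a copy $K'$ of $H_{j+1}$, and assume the claim for $K'$. Let
$$A=S*S*Z_j^{*(\ell-1)},\qquad D=B_{j+1}^{\,p-1}E_{K'} .$$
$A$ is the weight of the remainder of the branch containing $K$, which consists of two edges and $\ell-1$ copies of $H_j$ and splits into a piece before $K$ and a piece after $K$; $A(y)$ counts the ways in which the two pieces together have increment $y$. $D(z)$ is the weight of the other $p-1$ branches of $K'$ together with everything outside $K'$, given that $f(b_{K'})-f(a_{K'})=z$. If $X_K=x$ and the remainder contributes $y$, then $z=x+y$. Hence, using the symmetry of $A$,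
$$E_K(x)=\sum_yA(y)D(x+y)=(A*D)(x).$$
Both $A$ and $D$ are symmetric, log-concave and finitely supported, $D$ because $p-1\ge1$ and $B_{j+1}$ is finitely supported. So $E_K$ is symmetric and log-concave by Section 3.

**Step 3: reweighting only helps.** A symmetric log-concave sequence on a lattice containing $0$ is nonincreasing in $|x|$. If $F$ is nonincreasing and $G$ nondecreasing in $|Y|$, and $Y'$ is an independent copy of $Y$, then $\mathbf E[(F(Y)-F(Y'))(G(Y)-G(Y'))]\le0$, that is, $\mathbf E[FG]\le\mathbf E[F]\,\mathbf E[G]$ (Chebyshev's association inequality). Apply this with $Y\sim\nu_j$ in lattice units, $F=E_K$ and $G=\mathbf 1_{\{|y|\ge t\}}$. By Step 1, then (8) and $r_j\le\frac14$,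
$$\mathbf P(|X_K|\ge ht)=\frac{\mathbf E[FG]}{\mathbf E[F]}\le\nu_j(|y|\ge t)\le2\sum_{y\ge t}r_j^{\,y}=\frac{2r_j^{\,t}}{1-r_j}\le\frac83\,4^{-t}\le3\cdot4^{-t}.\qquad\square$$

## 10. Summing over scales, and the proof of Theorem 1

Let $n\ge k_0+1$, and for $k_0\le j\le n$ let $M_j$ be the maximum of $|X_K|$ over the $(p\ell)^{n-j}$ copies $K$ of $H_j$ in $H_n$.

**Step 1: a deterministic bound on heights.** Let $K'$ be a copy of $H_{j+1}$ with $j\ge k_0$. A vertex of $K'$ is either a terminal of $K'$ or lies in a copy $K$ of $H_j$ inside a branch of $K'$. Walking along the branch gives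
$$|f(a_K)-f(a_{K'})|\le1+\ell M_j,\qquad|f(b_{K'})-f(a_{K'})|\le2+\ell M_j .$$
Start at $H_n$ and descend through the copies containing a given vertex $u$. Either $u$ turns out to be a terminal of the current copy and we stop, at a cost of at most $2+\ell M_j$ for that level, or we pass to a copy one level down at a cost of at most $1+\ell M_j$. If we reach a copy of $H_{k_0}$, then $u$ is within distance $L_{k_0}$ of its terminal $a$. Therefore
$$\max_u|f(u)-f(a)|\le L_{k_0}+\sum_{j=k_0}^{n-1}(2+\ell M_j).\tag{9}$$

**Step 2: the expectation of $M_j$.** Since $M_j/h$ is an integer, Lemma 7 and a union bound give, with $T=\lceil\log_4(p\ell)^{n-j}\rceil$,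
$$\mathbf EM_j\le h\sum_{t\ge1}\min\{1,\,3(p\ell)^{n-j}4^{-t}\}\le h\Big(T+3\sum_{s\ge1}4^{-s}\Big)=h(T+1)\le C(n-j+1),$$
where the terms $t\le T$ were bounded by 1 and the terms $t=T+s$ by $3\cdot4^{-s}$.

**Step 3: the range.** Since $R\le1+2\max_u|f(u)-f(a)|$, (9) and Step 2 give $\mathbf E[R]\le Cn^2$. By (4), $\log|H_n|\ge(n-k_0)\log(p\ell)$, and $n\le(k_0+1)(n-k_0)$ for $n\ge k_0+1$. Hence
$$\mathbf E[R]\le C'\log^2|H_n|,\tag{10}$$
with constants depending only on $p$.

**Conclusion of the proof of Theorem 1.** The graphs $G_n=H_{n+k_0}$ are finite, connected and bipartite, of maximal degree exactly $2p$, and $|G_n|\to\infty$. In (A), Hom is localized and satisfies (10), and Lip is delocalized and satisfies (7). In (B) the two models are exchanged. The ratios tend to $0$ and to $\infty$ because a power beats $\log^2$. $\square$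

With Corollary 2, the conjecture is disproved.

## 11. No bipartite graph has range beyond $\sqrt{N\log N}$

We prove Theorem 3. Only the upper bound on $\mathbf E[R]$ needs an argument: $R\ge1$ is clear, and the two bounds give the interval for the ratio. For the last assertion, given $\varepsilon>0$, choose $p$ with $\alpha_p,\beta_p>\frac12-\varepsilon$. In (B) the ratio is at least $cN^{\beta_p}/(C\log^2N)\ge N^{1/2-\varepsilon}$ for large $n$, and in (A) it is at most $N^{-1/2+\varepsilon}$ likewise, with $d=2p$.

Pin $f(v)=0$ and let $u\ne v$ be at distance $D$ from $v$, with geodesic $v=w_0,w_1,\dots,w_D=u$. The sequence $f(w_0),f(w_1),\dots$ need not be a Markov chain, but one property of a walk pulled toward $0$ survives.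

**Lemma 8.** In either model, if $x\ge0$ and $\{f(v)=0,\ f(w_i)=x\}$ has positive probability, then $\mathbf E[f(w_{i+1})\mid f(w_i)=x]\le x$.

**Step 1: reversing the pinning.** If $x=0$, the conditional law is invariant under $f\mapsto-f$, so the expectation is $0$. Let $x>0$. Let $\mathcal A_y$ be the set of admissible functions with $f(w_i)=x$ and $f(v)=y$ (no longer pinned to $0$ at $v$), and let $\mu_y$ be uniform on $\mathcal A_y$ when it is nonempty. The conditional law in the lemma is $\mu_0$. The idea is to compare $\mu_0$ with a value of $y$ for which reflection about $x$ is a symmetry.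

**Step 2: $\mu_y$ increases with $y$.** Let $y\le y'$ with $\mathcal A_y,\mathcal A_{y'}\ne\emptyset$, $f\in\mathcal A_y$, $g\in\mathcal A_{y'}$. We claim $f\wedge g\in\mathcal A_y$ and $f\vee g\in\mathcal A_{y'}$. The values at $w_i$ and $v$ are right. Minima and maxima of functions changing by at most 1 along edges have the same property, which settles Lip. For Hom, $G$ is connected and bipartite and $f(w_i)=g(w_i)$, so $f\equiv g$ mod 2 at every vertex. So $f\wedge g$ and $f\vee g$ have the parity of $f$ everywhere, and their differences along edges are odd and at most 1 in absolute value, hence equal to $\pm1$. Thus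
$$\mathbf 1_{\mathcal A_y}(f)\,\mathbf 1_{\mathcal A_{y'}}(g)\le\mathbf 1_{\mathcal A_y}(f\wedge g)\,\mathbf 1_{\mathcal A_{y'}}(f\vee g)$$
for all $f,g$ in the finite distributive lattice of functions from the vertices of $G$ to $\{x-N,\dots,x+N\}$, which contains every $\mathcal A_y$. Recall Holley's inequality (a consequence of the Ahlswede–Daykin four functions theorem): if probabilities $\mu,\mu'$ on a finite distributive lattice satisfy $\mu(f)\mu'(g)\le\mu(f\wedge g)\mu'(f\vee g)$ for all $f,g$, then $\mathbf E_\mu F\le\mathbf E_{\mu'}F$ for every increasing $F$. So $\mathbf E_{\mu_y}f(w_{i+1})\le\mathbf E_{\mu_{y'}}f(w_{i+1})$.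

**Step 3: reflection, when $\mathcal A_x$ is nonempty.** Consider Lip, or Hom with $x$ even. Then $\mathcal A_x\ne\emptyset$: in Lip it contains the constant $x$; in Hom, $x$ even means that $v$ and $w_i$ are in the same color class, and we take $x$ on that class and $x+1$ on the other. The map $f\mapsto2x-f$ preserves $\mathcal A_x$, so $\mathbf E_{\mu_x}f(w_{i+1})=x$. Since $0\le x$, Step 2 gives $\mathbf E_{\mu_0}f(w_{i+1})\le x$.

**Step 4: reflection for Hom with $x$ odd.** Now $v$ and $w_i$ are in different classes. Taking $x$ on the class of $w_i$ and $x\pm1$ on the other shows $\mathcal A_{x\pm1}\ne\emptyset$. The map $f\mapsto2x-f$ exchanges $\mathcal A_{x-1}$ and $\mathcal A_{x+1}$, so by Step 2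
$$\mathbf E_{\mu_{x-1}}f(w_{i+1})\le\mathbf E_{\mu_{x+1}}f(w_{i+1})=2x-\mathbf E_{\mu_{x-1}}f(w_{i+1}),$$
that is, $\mathbf E_{\mu_{x-1}}f(w_{i+1})\le x$. Since $0\le x-1$, Step 2 gives $\mathbf E_{\mu_0}f(w_{i+1})\le x$. $\square$

**Exponential moments.** We now turn the drift into a tail bound. Let $\lambda>0$ and $\delta=f(w_{i+1})-f(w_i)\in\{-1,0,1\}$, so that $\sinh(\lambda\delta)=\delta\sinh\lambda$. Given $f(w_i)=x\ge0$, Lemma 8 says $\mathbf E\delta\le0$, and
$$\mathbf E\cosh(\lambda(x+\delta))=\cosh(\lambda x)\,\mathbf E\cosh(\lambda\delta)+\sinh(\lambda x)\sinh(\lambda)\,\mathbf E\delta\le\cosh\lambda\,\cosh\lambda x .$$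
The case $x<0$ follows by the symmetry $f\mapsto-f$. Averaging over $x$ and iterating from $f(w_0)=0$, $\mathbf E\cosh(\lambda f(u))\le(\cosh\lambda)^D\le e^{\lambda^2D/2}$. As $\cosh(\lambda s)\ge\frac12e^{\lambda|s|}$, Markov's inequality gives $\mathbf P(|f(u)|\ge t)\le2e^{\lambda^2D/2-\lambda t}$, and $\lambda=t/D$ gives
$$\mathbf P(|f(u)|\ge t)\le2e^{-t^2/(2D)}\le2e^{-t^2/(2N)}\qquad(t>0).$$

**Union bound.** Summing over at most $N$ vertices,
$$\mathbf E\max_u|f(u)|\le\int_0^\infty\min\{1,2Ne^{-t^2/(2N)}\}\,dt .$$
Split at $t_0=\sqrt{2N\log(2N)}$, where $2Ne^{-t_0^2/(2N)}=1$. For the tail, $\int_{t_0}^\infty e^{-t^2/(2N)}dt\le\frac N{t_0}e^{-t_0^2/(2N)}$, so the integral is at most $t_0+N/t_0$. Since $2N\le N^2$, $t_0\le2\sqrt{N\log N}$; and $N/t_0\le\sqrt N$ because $2\log(2N)\ge1$. As $\log N\ge\log2$, the total is at most $C\sqrt{N\log N}$. Finally $R\le1+2\max_u|f(u)|$. This proves Theorem 3. $\square$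

## 12. Paths and even cycles

We prove Proposition 4. A finite connected bipartite graph of maximal degree 2 is a path or an even cycle. Let $N$ be its number of vertices. We show that $\mathbf ER$ lies between $c\sqrt N$ and $C\sqrt N$ in both models, with absolute constants; the conjecture for $d=2$ follows.

Let $S_m$ be the walk with i.i.d. steps uniform on $\{\pm1\}$ or on $\{-1,0,1\}$. The local limit theorem gives
$$\max_x\mathbf P(S_m=x)\le\frac C{\sqrt m}\ (m\ge1),\qquad\mathbf P(S_N=0)\ge\frac c{\sqrt N}\ (N\ge2\text{ even}).\tag{11}$$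

**Path.** Pin at an end; then $f$ is the walk with $N-1$ steps. Doob's $L^2$ inequality gives $\mathbf E\max_k|S_k|\le2(\mathbf ES_{N-1}^2)^{1/2}\le2\sqrt N$, so $\mathbf ER\le1+2\mathbf E\max|S_k|\le C\sqrt N$. Conversely $R\ge1+|S_{N-1}|$. By (11), with $m=N-1$, $\mathbf P(|S_m|<\eta\sqrt m)\le(2\eta\sqrt m+1)C/\sqrt m$, which is at most $\frac12$ if $\eta$ is a small enough constant and $m$ is large. So $\mathbf ER\ge c\sqrt N$ for large $N$, and for bounded $N$ we use $R\ge1$.

**Cycle, upper bound.** Here $f$ is the walk conditioned on $S_N=0$. Let $m=N/2$. By the Markov property and symmetry, the law of the first $m$ steps of $f$ has density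
$$\frac{\mathbf P(S_m=x)}{\mathbf P(S_N=0)}\le C,\qquad x=S_m,$$
with respect to the free walk of $m$ steps, by (11). So the expected maximal modulus on the first half is at most $C$ times that of the free walk, hence at most $C'\sqrt N$. Reversing the direction of the cycle gives the same for the second half. Thus $\mathbf ER\le C\sqrt N$.

**Cycle, lower bound.** At the vertex opposite the pinned one, $f$ takes the value $x$ with probability $\mathbf P(S_m=x)^2/\mathbf P(S_N=0)\le C/\sqrt N$ by (11). As for the path, its modulus is at least $c\sqrt N$ with probability at least $\frac12$ when $N$ is large, and $R$ exceeds this modulus, so $\mathbf ER\ge c\sqrt N$. For bounded $N$ use $R\ge1$. $\square$
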